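\title{Extending partial colorings of a countable group to hyper aperiodic points}

\begin{abstract}
Let $G$ be a countable group and $k\ge 2$. A point of the Bernoulli flow $k^G$ is hyper aperiodic if every point of its orbit closure has trivial stabilizer. If a partial coloring $y\colon A\to k$, $A\subseteq G$, extends to a hyper aperiodic point, then every fully colored limit of translates of $y$ is aperiodic. We consider the problem, posed by Gao, Jackson and Seward, whether this necessary condition is sufficient. It is not: we give an explicit counterexample with two colors on the infinite dihedral group. We then decide the question for every pair $(G,k)$. Let $\mathcal F$ be the set of elements of $G$ of prime order with finite centralizer. For $k\ge3$ the condition is sufficient if and only if $\mathcal F$ is a union of finitely many conjugacy classes. For $k=2$ it is sufficient if and only if $\mathcal F$ is empty or there is a finite set of nontrivial elements such that every nontrivial subgroup contains a conjugate of one of them.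
\end{abstract}

\section{Introduction}

\subsection{The problem}

For an integer $n\ge1$ we identify $n$ with $\{0,1,\dots,n-1\}$. Let $G$ be a countable group with identity $1$. The \emph{Bernoulli flow} $n^G$ is the set of functions $G\to n$ with the product topology and the action $(g\cdot x)(h)=x(g^{-1}h)$. The space $n^G$ is compact and metrizable, and $x_j\to x$ means that for each $h$ we have $x_j(h)=x(h)$ for all large $j$. Two formulas are used throughout:
\[
(g^{-1}x)(h)=x(gh),\qquad t\text{ fixes }x\iff x(th)=x(h)\text{ for all }h\in G .
\]
Thus $g^{-1}x$ is the coloring $x$ seen from the position $g$. We write $[x]$ for the orbit of $x$ and $\overline{[x]}$ for its closure. The point $x$ is \emph{aperiodic} if no $t\ne1$ fixes it, and \emph{hyper aperiodic} if every point of $\overline{[x]}$ is aperiodic, that is, if $\overline{[x]}$ is a free subflow. The second property is much stronger than the first: on $G=\mathbb Z$ the indicator function of $\{0\}$ is aperiodic, but its orbit closure contains the constant $0$.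

Fix an integer $k\ge 2$ and suppose that colors are prescribed on a subset $A\subseteq G$ by a function $y\colon A\to k$. When can the remaining points be colored so that the result is hyper aperiodic? To let $G$ act on $y$, mark the uncolored points with the extra symbol $k$, which we write as $*$ in this role: define $y_*\in(k+1)^G$ by $y_*(a)=y(a)$ for $a\in A$ and $y_*(g)=*$ for $g\in G\setminus A$. Elements $z$ of $(k+1)^G$ are called \emph{partial colorings}; each of them is $y_*$ for exactly one $y$. The \emph{holes} of $z$ are the points of $D(z)=z^{-1}(*)$. A partial coloring $z'$ \emph{extends} $z$ if it agrees with $z$ off $D(z)$, and a \emph{completion} of $z$ is an extension that lies in the closed subset $k^G$ of $(k+1)^G$. The completions of $y_*$ are the points of $k^G$ that extend $y$.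

There is an evident obstruction. Let $x$ be a completion of $z$ and let $w=\lim g_n^{-1}z$ have no holes. For each $h$ and all large $n$ the point $g_nh$ is not a hole of $z$, so $x(g_nh)=z(g_nh)=w(h)$. Hence $w=\lim g_n^{-1}x\in\overline{[x]}$. So if $z$ has a hyper aperiodic completion, then $z$ is admissible in the following sense.

\begin{definition}
A partial coloring $z$ is \emph{admissible} if $\overline{[z]}\cap k^G$ consists of aperiodic points. A family $\mathcal Z\subseteq(k+1)^G$ is \emph{admissible} if $\overline{G\mathcal Z}\cap k^G$ consists of aperiodic points, where $G\mathcal Z=\{gz:g\in G,\ z\in\mathcal Z\}$.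
\end{definition}

The problem, posed in \cite{GJS}, is to prove or disprove that this is the only obstruction, that is, that the following assertion holds for every countable group $G$ and every $k\ge2$.

\begin{quote}
$P_k(G)$: for all $A\subseteq G$ and $y\colon A\to k$, the function $y$ extends to a hyper aperiodic point of $k^G$ if and only if $\overline{[y_*]}\cap k^G$ consists of aperiodic points.
\end{quote}

The direction ``only if'' is the observation above, and it is recorded in \cite{GJS}. So $P_k(G)$ says that every admissible partial coloring has a hyper aperiodic completion. For $A=G$ this is a tautology. Two further results recorded in \cite{GJS} treat the cases of many holes and of few holes.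
\begin{itemize}
\item[(F1)] If $G$ is countably infinite and $A\subseteq G$, then every $y\colon A\to k$ extends to a hyper aperiodic point of $k^G$ if and only if there is a finite set $T\subseteq G$ such that for all $g\in G$ there is $t\in T$ with $gt\notin A$.
\item[(F2)] If $G\setminus A$ is finite and $y_*$ is admissible, then $y$ extends to a hyper aperiodic point of $k^G$.
\end{itemize}
Both agree with $P_k(G)$. For (F1): if $T$ exists, every point of $\overline{[y_*]}$ has a hole in $T$, so every $y_*$ is admissible; if $T$ does not exist, $A$ contains a translate $gT$ of every finite set $T$, and $y\equiv0$ has the constant $0$ in $\overline{[y_*]}$. One would therefore guess that $P_k(G)$ always holds: far from the holes admissibility excludes all symmetries, and each hole offers a free choice among at least two colors.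

\subsection{Results}

The guess is wrong.

\begin{theorem}\label{thm:dihedral}
Let $G=D_\infty=\mathbb Z\rtimes\{1,s\}$ be the infinite dihedral group and $k=2$. There are $A\subseteq G$ and $y\colon A\to2$ such that $\overline{[y_*]}\cap2^G$ consists of aperiodic points, but $y$ has no hyper aperiodic extension in $2^G$.
\end{theorem}

Our second result decides $P_k(G)$ for every pair $(G,k)$. Let $\mathcal F=\mathcal F(G)$ be the set of elements of $G$ of prime order whose centralizer is finite; it is a union of conjugacy classes. A \emph{finite basis} of $G$ is a finite set $F\subseteq G\setminus\{1\}$ such that every nontrivial subgroup of $G$ contains a conjugate of an element of $F$.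

\begin{theorem}\label{thm:class}
Let $G$ be a countable group.
\begin{itemize}
\item[(a)] For $k\ge3$, $P_k(G)$ holds if and only if $\mathcal F$ is a union of finitely many conjugacy classes.
\item[(b)] $P_2(G)$ holds if and only if $\mathcal F=\emptyset$ or $G$ has a finite basis.
\end{itemize}
\end{theorem}

\begin{example}
The assertion $P_k(G)$ holds for all $k\ge2$ if $G$ is finite, abelian or torsion-free. A finite group has the finite basis $G\setminus\{1\}$ and finitely many conjugacy classes. In an infinite abelian group and in a torsion-free group, $\mathcal F=\emptyset$.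
\end{example}

\begin{example}\label{ex:dih}
Let $B$ be a countably infinite abelian group, written additively, without elements of order $2$, and let $G=B\rtimes\{1,s\}$ with $s^2=1$ and $sbs=-b$. Elements of $B$ have infinite centralizer. Each $bs$ is an involution, and its conjugates by $b'$ and by $b's$ are $(b+2b')s$ and $(2b'-b)s$. Hence the centralizer of $bs$ is $\{1,bs\}$, we have $\mathcal F=Bs$, and the conjugacy classes in $\mathcal F$ correspond to the elements of $B/2B$.
\begin{itemize}
\item $B=\mathbb Z$, $G=D_\infty$. There are two classes of reflections. There is no finite basis: the conjugates of $n\in\mathbb Z$ are $\pm n$ and conjugates of reflections are reflections, so for large $R$ the subgroup $R\mathbb Z$ avoids all conjugates of a given finite set of nontrivial elements. Thus $P_2$ fails and $P_k$ holds for all $k\ge3$.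
\item $B=\bigoplus_{\mathbb N}\mathbb Z$. Here $B/2B$ is infinite, and $P_k$ fails for every $k\ge2$.
\item $B=\mathbb Z(3^\infty)$. Here $B=2B$, so all involutions are conjugate. A nontrivial subgroup either contains an involution or lies in $B$ and contains the unique subgroup of order $3$ of $B$. So $s$ and an element of order $3$ form a finite basis, and $P_k$ holds for all $k\ge2$ although $\mathcal F\ne\emptyset$.
\end{itemize}
\end{example}

\subsection{Why finite centralizers matter}

Every nontrivial subgroup contains an element of infinite order, which has infinite centralizer, or an element of prime order. So it is enough to destroy, uniformly over all positions, the symmetries $t$ with infinite centralizer and the symmetries $t\in\mathcal F$.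

The view $g^{-1}x$ is fixed by $t$ exactly when $x$ is fixed by $\rho=gtg^{-1}$, and $\rho$ does not change when $g$ is replaced by $gc$ with $c$ in the centralizer of $t$. If the centralizer is infinite, the symmetry can be broken at any of infinitely many places $gc$. Among many such places, either one is free of holes, and admissibility breaks the symmetry there, or all contain holes, and a random coloring breaks it with overwhelming probability. If the centralizer is finite, the positions $g$ with $gtg^{-1}=\rho$ form a finite set, a ``center'' of the symmetry, like the mirror of a reflection. An admissible partial coloring can then be symmetric under $\rho$ except at a single hole, and that hole forbids one color.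

A single hole never forbids two colors (Lemma~\ref{lem:onecolor}). This is the basis of the positive results in Section~\ref{sec:positive}. But prohibitions can be combined in two ways. With two colors, forbidding one color forces the other; if the holes are arranged in a pattern invariant under a subgroup $S$, the forced coloring is invariant under $S$. This is the mechanism of Theorem~\ref{thm:dihedral} (Section~\ref{sec:dihedral}) and of its general form (Section~\ref{sec:two}). With infinitely many classes in $\mathcal F$, one hole can forbid one color outright and the other colors in iterated limits (Section~\ref{sec:all}). Section~\ref{sec:blocking} turns admissibility and hyper aperiodicity into finite conditions, and Section~\ref{sec:lll} prepares the probabilistic tool, the Lov\'asz Local Lemma.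

\section{Blocking and assembling}\label{sec:blocking}

Let $z$ be a partial coloring. Two points $p,q\in G$ \emph{disagree} in $z$ if neither is a hole and $z(p)\ne z(q)$. For $t,g\in G$ and $E\subseteq G$ we say that \emph{$t$ is blocked in $z$ at $g$ within $E$} if $gh$ and $gth$ disagree in $z$ for some $h\in E$. This is a certificate, visible on $E\cup tE$, that $t$ does not fix the view from $g$. It persists when $E$ is enlarged and when $z$ is replaced by an extension. We say that $t$ is \emph{uniformly blocked} in $x\in k^G$ if there is a finite set $E$ such that $t$ is blocked in $x$ at every $g$ within $E$.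

\begin{lemma}\label{lem:block}
\begin{itemize}
\item[(a)] If $z$ is admissible and $t\ne1$, there is a finite set $W$ such that for all $g\in G$, either $gW\cap D(z)\ne\emptyset$ or $t$ is blocked in $z$ at $g$ within $W$. Every finite superset of $W$ has the same property.
\item[(b)] Let $\mathcal Z\subseteq(k+1)^G$. Suppose that for each $t\ne1$ there is a finite set $E$ such that for all $z\in\mathcal Z$ and $g\in G$, either $gE\cap D(z)\ne\emptyset$ or $t$ is blocked in $z$ at $g$ within $E$. Then $\mathcal Z$ is admissible.
\item[(c)] Let $\Theta\subseteq G\setminus\{1\}$ be such that every nontrivial subgroup contains a conjugate of an element of $\Theta$. If every $t\in\Theta$ is uniformly blocked in $x\in k^G$, then $x$ is hyper aperiodic.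
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $K_1\subseteq K_2\subseteq\cdots$ be finite sets with union $G$. If no $K_n$ works, there are $g_n$ with $g_nK_n\cap D(z)=\emptyset$ such that $t$ is not blocked at $g_n$ within $K_n$. Then $z(g_nh)=z(g_nth)$ whenever $h,th\in K_n$, since both points are colored. A limit point of $g_n^{-1}z$ lies in $\overline{[z]}\cap k^G$ and is fixed by $t$, contrary to admissibility. Both alternatives persist when $W$ grows.

(b) Let $w=\lim g_n^{-1}z_n\in k^G$ with $z_n\in\mathcal Z$, let $t\ne1$, and take $n$ so large that $g_n^{-1}z_n$ agrees with $w$ on $E\cup tE$. Then $g_nE$ contains no hole of $z_n$, so $z_n(g_nh)\ne z_n(g_nth)$ for some $h\in E$, that is, $w(h)\ne w(th)$.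

(c) The argument of (b) shows that no point of $\overline{[x]}$ is fixed by an element of $\Theta$. If $w\in\overline{[x]}$ had a nontrivial stabilizer, the stabilizer would contain some $ata^{-1}$ with $t\in\Theta$, and $t$ would fix $a^{-1}w\in\overline{[x]}$.
\end{proof}

Our counterexamples arise as families $\mathcal Z$ of partial colorings that cannot be completed simultaneously inside one free subflow. The next lemma packs such a family into a single partial coloring. It copies larger and larger finite pieces of the members of $\mathcal Z$ to places far apart and leaves everything else uncolored, so that a hole-free window cannot see two pieces at once.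

\begin{lemma}\label{lem:assemble}
Let $G$ be infinite and let $\mathcal Z\subseteq(k+1)^G$ be a countable nonempty admissible family. Then there is an admissible partial coloring $y_*$ with $\mathcal Z\subseteq\overline{[y_*]}$. Moreover, if $x$ is a completion of $y_*$, then $\overline{[x]}$ contains a completion of each $z\in\mathcal Z$.
\end{lemma}

\begin{proof}
Let $1\in K_1\subseteq K_2\subseteq\cdots$ be finite symmetric sets with union $G$, and enumerate the pairs $(z,l)$ with $z\in\mathcal Z$, $l\ge1$, as $(z_r,l_r)_{r\ge1}$. Choose $b_r\in G$ inductively so that $R_r=b_rK_{l_r}$ satisfies $1\notin R_r$ and $R_{r'}^{-1}R_r\cap K_r=\emptyset$ for all $r'<r$. This excludes only $b_r\in K_{l_r}\cup\bigcup_{r'<r}R_{r'}K_rK_{l_r}$, a finite set. The sets $R_r$ are disjoint because $1\in K_r$. Put $y_*(b_rh)=z_r(h)$ for $h\in K_{l_r}$, and $y_*=*$ outside $\bigcup_rR_r$.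

Fix $z\in\mathcal Z$ and let $r$ run through the indices with $z_r=z$, ordered so that $l_r\to\infty$. Then $b_r^{-1}y_*$ agrees with $z$ on $K_{l_r}$, so $b_r^{-1}y_*\to z$. If $x$ is a completion of $y_*$, then $b_r^{-1}x$ agrees with $z$ on $K_{l_r}\setminus D(z)$, so every limit point of $b_r^{-1}x$ is a completion of $z$.

It remains to show that $y_*$ is admissible. Let $w=\lim g_n^{-1}y_*\in k^G$; we show that $w\in\overline{G\mathcal Z}$. Since $y_*(1)=*$, every point of $[y_*]$ has a hole, so no element of $G$ occurs infinitely often in $(g_n)$, and $g_n$ leaves every finite set. Let $E$ be finite and nonempty, and choose $q$ with $E^{-1}E\subseteq K_q$. For large $n$, $g_n^{-1}y_*$ agrees with $w$ on $E$, so $g_nE$ has no holes and $g_nE\subseteq\bigcup_rR_r$. Suppose $g_ne'\in R_{r'}$ and $g_ne\in R_r$ with $e,e'\in E$ and $r'<r$. Then $e'^{-1}e\in R_{r'}^{-1}R_r\cap K_q$, which forces $r<q$, and so $g_n$ lies in the finite set $\bigcup_{r<q}R_rE^{-1}$. For large $n$ this is impossible, so $g_nE\subseteq R_r$ for a single $r$. Then $w(e)=y_*(g_ne)=z_r(b_r^{-1}g_ne)$ for $e\in E$, so $w$ agrees on $E$ with a point of $G\mathcal Z$.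
\end{proof}

\section{The infinite dihedral group}\label{sec:dihedral}

Write $D_\infty=\{\tau^n,\ s\tau^n:n\in\mathbb Z\}$ with $s^2=1$ and $s\tau^n=\tau^{-n}s$. Let $k=2$. We encode a partial coloring $w$ as a pair $(u,v)$ of sequences, $u(n)=w(\tau^n)$ and $v(n)=w(s\tau^n)$. From $\tau^ms\tau^n=s\tau^{n-m}$ we get
\[
\tau^{-m}w=\bigl(u(\cdot+m),\,v(\cdot-m)\bigr),\qquad s\,w=(v,u).
\]
So $\tau^m$ fixes $w$ if and only if $u$ and $v$ are $m$-periodic. The reflection $s\tau^m$ fixes $w$ if and only if $u(n)=v(n+m)$ for all $n$: the condition $w(s\tau^mh)=w(h)$ reads $v(n+m)=u(n)$ for $h=\tau^n$ and $u(n-m)=v(n)$ for $h=s\tau^n$. Hence $w\in2^G$ is aperiodic as soon as $u$ is not periodic and $v$ is not a translate of $u$.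

We detect both properties by densities. For $\alpha\in(0,1)$ let $c_\alpha(n)=\lfloor(n+1)\alpha\rfloor-\lfloor n\alpha\rfloor\in\{0,1\}$. Say that a sequence has \emph{type $\alpha$} on an interval $I\subseteq\mathbb Z$ if it takes values in $\{0,1\}$ on $I$ and its sum over any $L$ consecutive positions in $I$ is within $1$ of $L\alpha$. The sums of $c_\alpha$ telescope to $\lfloor(n+L)\alpha\rfloor-\lfloor n\alpha\rfloor$, so $c_\alpha$ has type $\alpha$ on $\mathbb Z$. Type is a condition on finite blocks, so it passes to limits. A sequence $a$ of type $\alpha$ on a right half-line has \emph{right density} $\lim_{L\to\infty}\frac1L\sum_{n=1}^{L}a(n)=\alpha$. Translates have the same right density, and periodic sequences have rational right density. Therefore: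
\begin{equation}\label{eq:density}
\text{if $u$, $v$ have different irrational right densities, then $(u,v)\in2^G$ is aperiodic.}
\end{equation}
Fix distinct irrationals $\alpha_-,\alpha_+,\alpha_0\in(0,1)$ and write $c_-,c_+,c_0$ for the corresponding sequences.

\subsection*{One hole that forbids a color}
Let $z=(u,v)$ with $u(0)=*$, $v(0)=0$, and $u(n)=v(n)=c_\pm(n)$ for $\pm n>0$. A hole-free limit of translates of $z$ is, up to applying $s$, a limit of $\tau^{-m}z$ with $m\to+\infty$ or $m\to-\infty$. Since $\tau^{-m}$ shifts $u$ and $v$ in opposite directions, the two coordinates of the limit have types $\alpha_+$ and $\alpha_-$ on $\mathbb Z$, in some order, and \eqref{eq:density} shows that $z$ is admissible. Coloring the hole with $0$ gives $u=v$, a point fixed by $s$. So the color $1$ is forced.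

\subsection*{Repeating the hole}
We now repeat a large piece of $z$ with period $4N$. If all holes receive the color $1$, the result is periodic; if some hole receives $0$, the result is $s$-symmetric on a large region around it. There is one danger. Modulo $4N$ we have $2N\equiv-2N$, so if $u$ and $v$ agreed near $2N$, the views from $\tau^{2N}$ would converge to a hole-free point fixed by $s$. The third sequence $c_0$ removes this symmetry. For $N\ge1$ let $z_N=(u_N,v_N)$, where $u_N,v_N$ have period $4N$ and, for $-2N<n\le2N$,
\begin{gather*}
u_N(0)=*,\qquad u_N(n)=c_+(n)\ \ (n>0),\qquad u_N(n)=c_-(n)\ \ (n<0),\\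
v_N(0)=0,\qquad v_N(n)=u_N(n)\ \ (0<|n|\le N),\qquad v_N(n)=c_0(n)\ \ (|n|>N);
\end{gather*}
see Figure~\ref{fig:zN}. Then $D(z_N)=\langle\tau^{4N}\rangle$ and $\tau^{4N}$ fixes $z_N$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=2.5cm,y=1.1cm]
\draw[thick] (-2,1)--(2,1) (-2,0)--(2,0);
\draw (-2,0.9)--(-2,1.1) (2,0.9)--(2,1.1) (-2,-0.1)--(-2,0.1) (-1,-0.1)--(-1,0.1) (1,-0.1)--(1,0.1) (2,-0.1)--(2,0.1);
\draw[fill=white] (0,1) circle (2.5pt);
\fill (0,0) circle (2pt);
\node[left] at (-2.05,1) {$u_N$}; \node[left] at (-2.05,0) {$v_N$};
\node[above] at (-1,1) {$c_-$}; \node[above] at (0,1.05) {$*$}; \node[above] at (1,1) {$c_+$};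
\node[above] at (-1.5,0) {$c_0$}; \node[above] at (-0.5,0) {$c_-$}; \node[above] at (0,0.05) {$0$};
\node[above] at (0.5,0) {$c_+$}; \node[above] at (1.5,0) {$c_0$};
\node[below] at (-2,-0.1) {$-2N$}; \node[below] at (-1,-0.1) {$-N$}; \node[below] at (0,-0.1) {$0$};
\node[below] at (1,-0.1) {$N$}; \node[below] at (2,-0.1) {$2N$};
\end{tikzpicture}
\caption{One period of the partial coloring $z_N$ of $D_\infty$. The upper row shows the colors of the translations $\tau^n$, the lower row the colors of the reflections $s\tau^n$; each segment is labeled with the sequence that it copies. The reflection $s$ exchanges the rows. They agree for $0<|n|\le N$, and the only hole is at $n=0$ in the upper row.}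
\label{fig:zN}
\end{figure}

\begin{lemma}\label{lem:zN}
The family $\{z_N:N\ge1\}$ is admissible.
\end{lemma}

\begin{proof}
Let $w=\lim g_j^{-1}z_{N_j}\in2^G$. If $g_j=\tau^{m_j}s$ for infinitely many $j$, then $sw=\lim\tau^{-m_j}z_{N_j}$ along these $j$, and $w$ is aperiodic if $sw$ is. So we may assume $g_j=\tau^{m_j}$, and by periodicity $-2N_j<m_j\le2N_j$. If some value $N$ occurred infinitely often among the $N_j$, then $w$ would lie in the finite orbit $[z_N]$, all of whose points have holes. So $N_j\to\infty$. Write $w=(u',v')$, so that $u'(n)=\lim u_{N_j}(n+m_j)$ and $v'(n)=\lim v_{N_j}(n-m_j)$. If $m_j$ took a value $m$ infinitely often, we would have $u'(-m)=*$. So $|m_j|\to\infty$, and we may assume that the sign $\varepsilon\in\{+,-\}$ of $m_j$ is constant.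

\emph{Case 1: $2N_j-|m_j|$ is bounded along a subsequence.} Passing to a further subsequence, $m_j\equiv2N_j+b$ and $-m_j\equiv2N_j-b$ modulo $4N_j$, with $b$ constant. By periodicity $u_N$ has type $\alpha_-$ on $[2N+1,4N-1]$ and $v_N$ has type $\alpha_0$ on $[2N+1,3N-1]$. Hence $u'$ has right density $\alpha_-$ and $v'$ has right density $\alpha_0$.

\emph{Case 2: $2N_j-|m_j|\to\infty$.} Then $m_j$ lies deeper and deeper inside the interval on which $u_{N_j}$ copies $c_\varepsilon$, so $u'$ has type $\alpha_\varepsilon$ on $\mathbb Z$. The point $-m_j$ lies on the opposite side, far from $0$ and from $\pm2N_j$. On that side $v_{N_j}$ copies $c_{-\varepsilon}$ for $0<|n|\le N_j$ and $c_0$ for $N_j<|n|<2N_j$. Along a subsequence $|m_j|-N_j$ tends to $-\infty$, tends to $+\infty$, or is constant. Accordingly $v'$ has type $\alpha_{-\varepsilon}$ on $\mathbb Z$, type $\alpha_0$ on $\mathbb Z$, or one of these types on each of two complementary half-lines. So the right density of $v'$ is $\alpha_{-\varepsilon}$ or $\alpha_0$, and it differs from $\alpha_\varepsilon$.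

In both cases \eqref{eq:density} applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dihedral}]
Let $y_*$ be given by Lemma~\ref{lem:assemble} for the family $\{z_N\}$; it is admissible. Suppose that $x\in2^G$ is a hyper aperiodic completion, and let $x_N\in\overline{[x]}$ be a completion of $z_N$. If $x_N=1$ on all of $D(z_N)$, then $\tau^{4N}$ fixes $x_N$, which is impossible. As there are only two colors, $x_N(e_N)=0$ for some $e_N\in\langle\tau^{4N}\rangle$. The point $e_N^{-1}x_N=(u'',v'')$ is a completion of $e_N^{-1}z_N=z_N$ with $u''(0)=0$, so $u''(n)=v''(n)$ for $|n|\le N$. A limit point of $e_N^{-1}x_N$ as $N\to\infty$ lies in $\overline{[x]}$ and is fixed by $s$, a contradiction.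
\end{proof}

\section{A hole forbids at most one color}\label{sec:one}

The rest of the paper proves Theorem~\ref{thm:class}; from now on $G$ is any countable group and $k\ge2$. The first ingredient shows that the hole of Section~\ref{sec:dihedral} that forbids one color is as bad as a hole of an admissible coloring with finitely many holes can be.

\begin{lemma}\label{lem:onecolor}
Let $z$ be admissible with $D(z)$ finite, and let $d\in D(z)$. Fix colors on $D(z)\setminus\{d\}$ and, for $c\in k$, let $z^c$ be the resulting completion with $z^c(d)=c$. Then $z^c$ fails to be aperiodic for at most one $c\in k$.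
\end{lemma}

\begin{proof}
Suppose that $u\ne1$ fixes $z^a$ and $v\ne1$ fixes $z^b$, with $a\ne b$. Let $P=\langle u\rangle$ and $Q=\langle v\rangle$. Then $z^a$ is constant on each right coset $Ph$, and $z^b$ is constant on each right coset $Qh$. Off $d$ the two colorings coincide with one function $f$. To follow how these constraints propagate, consider the bipartite multigraph $\Gamma$ whose two vertex classes are the cosets $Ph$ and the cosets $Qh$, with one edge for each $h\in G$, joining $Ph$ and $Qh$. Two edges other than $d$ that share a vertex have the same value of $f$. The group $G$ acts on $\Gamma$ by right multiplication, transitively on edges.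

\emph{Suppose $\Gamma$ contains a cycle}, where two edges with the same endpoints count as a cycle. By transitivity the edge $d$ lies on a cycle. The remaining edges $h_1,\dots,h_m\ne d$ of the cycle satisfy $h_1\in Pd$ and $h_m\in Qd$, and consecutive ones share a vertex. Then
\[
a=z^a(d)=z^a(h_1)=f(h_1)=\dots=f(h_m)=z^b(h_m)=z^b(d)=b,
\]
a contradiction.

\emph{Suppose $\Gamma$ is a forest.} The edges $1,\ v,\ uv,\ vuv,\dots$ form a walk: consecutive edges share alternately a $Q$-vertex and a $P$-vertex, and they are distinct because $u,v\ne1$. In a forest a walk that never backtracks repeats no edge, so $w=uv$ has infinite order. If $h,vh,uvh\notin D(z)$, then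
\[
z(wh)=z^a(uvh)=z^a(vh)=z^b(vh)=z^b(h)=z(h)\in k .
\]
So $z(wh)=z(h)\in k$ for all $h$ outside a finite set. For each $h$ the points $w^nh$ are distinct and eventually leave that set, so $\zeta(h)=\lim_nz(w^nh)$ exists and lies in $k$. Then $\zeta=\lim w^{-n}z\in\overline{[z]}\cap k^G$ and $\zeta(wh)=\zeta(h)$ for all $h$, contrary to admissibility.
\end{proof}

\begin{example}
Admissibility is used only in the forest case, and there it is needed. In $D_\infty$, with the encoding of Section~\ref{sec:dihedral}, let the first sequence be $0$ for $n<0$, $*$ for $n=0$, $1$ for $n>0$, and let the second be $0$ for $n\le0$, $1$ for $n>0$. Then $s$ fixes $z^0$ and $s\tau$ fixes $z^1$. The graph $\Gamma$ is a line whose edges are colored $0$ on one side of $d=1$ and $1$ on the other.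
\end{example}

\begin{remark}
Lemma~\ref{lem:onecolor} gives (F2). Since $k\ge2$, an admissible $z$ with finitely many holes has an aperiodic completion $x$. A point of $\overline{[x]}\setminus[x]$ is a limit of $g_n^{-1}x$ with $g_n$ leaving every finite set; it equals $\lim g_n^{-1}z$ and is aperiodic by admissibility.
\end{remark}

\section{The Local Lemma}\label{sec:lll}

Recall the general Lov\'asz Local Lemma (\cite{EL}; see \cite[Ch.~5]{AS}). Let $A_1,\dots,A_n$ be events and let $\Delta(i)\subseteq\{1,\dots,n\}\setminus\{i\}$ be sets such that $A_i$ is independent of the family of events $A_j$ with $j\notin\Delta(i)\cup\{i\}$. If there are reals $0\le x_i<1$ with $\Pr(A_i)\le x_i\prod_{j\in\Delta(i)}(1-x_j)$ for all $i$, then with positive probability none of the $A_i$ occurs.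

We use it in one form. Let $(X_v)_{v\in I}$ be independent random variables with finite ranges, $I$ countable. A \emph{tame event} is an event $A$ together with a finite nonempty set $\mathrm{vbl}(A)\subseteq I$ of variables that determine $A$ and a real $m_A>0$ such that
\[
\Pr(A)\le2^{-m_A},\qquad|\mathrm{vbl}(A)|\le4m_A .
\]
The \emph{weight} of a family $\mathcal A$ of tame events at $v\in I$ is $\sum2^{-m_A/2}$, summed over the $A\in\mathcal A$ with $v\in\mathrm{vbl}(A)$.

\begin{lemma}\label{lem:lll}
Let $\mathcal A$ be a countable family of tame events whose weight at every variable is at most $\frac1{16}$. Then some choice of values, each of positive probability for its variable, avoids all $A\in\mathcal A$.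
\end{lemma}

\begin{proof}
The choices of values form a compact product space in which the avoidance of each $A$ is a closed condition. So it suffices to treat finite $\mathcal A$. Put $x_A=2^{-m_A/2}$; then $x_A\le\frac1{16}$ because $\mathrm{vbl}(A)\ne\emptyset$. Let $\Delta(A)$ be the set of $B\ne A$ that share a variable with $A$; the event $A$ is independent of the family of all other $B\neq A$. We have $\sum_{B\in\Delta(A)}x_B\le|\mathrm{vbl}(A)|/16\le m_A/4$. The convex function $4^{-x}$ equals $1-x$ at $x=0$ and $x=\frac12$, so $1-x\ge4^{-x}$ on $[0,\frac12]$. Hence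
\[
x_A\prod_{B\in\Delta(A)}(1-x_B)\ge2^{-m_A/2}\,4^{-m_A/4}=2^{-m_A}\ge\Pr(A),
\]
and the Local Lemma applies.
\end{proof}

Our events say that many pairs of points receive equal colors. To make the pairs independent we use the \emph{greedy principle}: if each of $m$ objects conflicts with at most $r$ others, then $\lceil m/(r+1)\rceil$ pairwise non-conflicting objects can be chosen.

Let $z'$ be a partial coloring with $D'=D(z')$, and let each hole $d\in D'$ have a list $L_d\subseteq k$ with $|L_d|\ge2$. The \emph{random completion} $x$ of $z'$ gives the holes independent colors $x(d)$, uniform in $L_d$. The variables are indexed by $D'$.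

\begin{lemma}\label{lem:pairs}
Let $t\ne1$, $g\in G$, $E\subseteq G$, let $Q\subseteq D'\cap gE$ be finite and nonempty, and put $\rho=gtg^{-1}$. There is a tame event $A$ with $\mathrm{vbl}(A)\subseteq Q\cup\rho Q$ and $2^{-m_A/2}\le2^{-|Q|/6}$ such that, if $A$ does not occur, $t$ is blocked in $x$ at $g$ within $E$.
\end{lemma}

\begin{proof}
The pairs $\{q,\rho q\}$ and $\{q',\rho q'\}$ with $q\ne q'$ meet only if $q'\in\{\rho q,\rho^{-1}q\}$. So there is $Q'\subseteq Q$ with $|Q'|=\lceil|Q|/3\rceil=:m_A$ such that the pairs $\{q,\rho q\}$, $q\in Q'$, are pairwise disjoint. Let $A$ be the event that $x(q)=x(\rho q)$ for all $q\in Q'$, and $\mathrm{vbl}(A)=D'\cap(Q'\cup\rho Q')$. The pairs behave independently. Given $x(\rho q)$, the color $x(q)$ is uniform on at least two values, so each pair agrees with probability at most $\frac12$. Thus $\Pr(A)\le2^{-m_A}$ and $1\le|\mathrm{vbl}(A)|\le2m_A$. If $A$ fails, then $x(q)\ne x(\rho q)$ for some $q=gh$ with $h\in E$, and $\rho q=gth$.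
\end{proof}

\section{Groups in which admissible colorings can be completed}\label{sec:positive}

\begin{proposition}\label{prop:positive}
$P_k(G)$ holds in each of the following cases:
\begin{itemize}
\item[(i)] $k\ge2$ and $G$ has a finite basis;
\item[(ii)] $k\ge2$ and $\mathcal F=\emptyset$;
\item[(iii)] $k\ge3$ and $\mathcal F$ is a union of finitely many conjugacy classes.
\end{itemize}
\end{proposition}

\subsection{Elements with infinite centralizer}

\begin{lemma}\label{lem:infcent}
Let $z'$ be admissible, with lists of size at least $2$ on $D'=D(z')$. There is a countable family of tame events for the random completion $x$, of weight at most $\frac1{32}$ at every variable, such that if all of them are avoided, every nontrivial element with infinite centralizer is uniformly blocked in $x$.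
\end{lemma}

\begin{proof}
Let $t_1,t_2,\dots$ be the (finite or infinite) list of these elements, and let $W_i\ni1$ be given by Lemma~\ref{lem:block}(a) for $z'$ and $t_i$. Choose integers $M_i\ge1$ with $\sum_i2M_i|W_i|2^{-M_i/6}\le\frac1{32}$. Since the centralizer of $t_i$ is infinite, it contains elements $c_{i,1},\dots,c_{i,M_i}$ such that the sets $c_{i,l}W_i$ are pairwise disjoint. Put $S_i=\bigcup_lc_{i,l}W_i$. Fix $i$ and $g$.

If $gc_{i,l}W_i\cap D'=\emptyset$ for some $l$, there is $h\in W_i$ such that $gc_{i,l}h$ and $gc_{i,l}t_ih=gt_ic_{i,l}h$ disagree in $z'$. So $t_i$ is already blocked at $g$ within $S_i$, and no event is needed. Otherwise pick one hole in each of the sets $gc_{i,l}W_i$. This gives $Q\subseteq D'\cap gS_i$ with $|Q|=M_i$. Let $A_{i,g}$ be the event of Lemma~\ref{lem:pairs}; its variables lie in $gS_i\cup gt_iS_i$.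

For given $i$, a variable $v$ lies in $gS_i\cup gt_iS_i$ for at most $2|S_i|=2M_i|W_i|$ elements $g$. So the weight at $v$ is at most $\sum_i2M_i|W_i|2^{-M_i/6}\le\frac1{32}$. If all events are avoided, $t_i$ is blocked at every $g$ within $S_i$.
\end{proof}

Case (ii) follows. Give every hole of an admissible $z$ the list $k$, and use Lemmas~\ref{lem:infcent} and~\ref{lem:lll} to obtain a completion $x$. A nontrivial subgroup contains an element of infinite order or of prime order, and since $\mathcal F=\emptyset$ such an element has infinite centralizer. By Lemma~\ref{lem:block}(c), $x$ is hyper aperiodic.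

For the rest of the section let $z$ be admissible and $D=D(z)$. Let $F$ be a finite basis in case (i), and a set of representatives of the classes in $\mathcal F$ in case (iii). If $F=\emptyset$, then $\mathcal F=\emptyset$ (in case (i) the group is trivial) and we are in case (ii). So assume $F\ne\emptyset$. We must block the finitely many elements of $F$ without the help of centralizers. Let $W\ni1$ be a finite symmetric set that works in Lemma~\ref{lem:block}(a) for all $t\in F$. Positions $g$ with $gW\cap D=\emptyset$ need no attention. Near the other positions there are either few holes, far from all other holes, and Lemma~\ref{lem:onecolor} will apply, or many holes, and randomness will do. The threshold between few and many is an integer $N$ fixed by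
\[
\beta=|F||W|,\qquad\lambda=\log_2(64\beta),\qquad N\ge\max(600,12\lambda).
\]

\subsection{Isolated clusters of holes}

For a finite set $C\subseteq D$, $d\in C$ and $c\in k$, let $z_{C,d,c}$ be obtained from $z$ by coloring $C\setminus\{d\}$ with $0$ and $d$ with $c$. The following is a finite version of Lemma~\ref{lem:onecolor}: a bounded set of holes that is sufficiently far from all other holes behaves like the set of all holes.

\begin{lemma}\label{lem:cluster}
For every finite symmetric set $V\ni1$ there is a finite symmetric set $V^+\supseteq V$ with the following property. If $d\in C\subseteq D\cap dV^N$ and $D\cap CV^+=C$, then for all colors $c\in k$ with at most one exception, every $t\in F$ is blocked in $z_{C,d,c}$ within $V^+$ at every $g$ with $gW\cap C\ne\emptyset$.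
\end{lemma}

\begin{proof}
Let $V\subseteq U_1\subseteq U_2\subseteq\cdots$ be finite symmetric sets with union $G$, and suppose that no $U_n$ works as $V^+$. Then there are $d_n\in C_n\subseteq D\cap d_nV^N$ with $D\cap C_nU_n=C_n$, colors $a_n\ne b_n$, and, for $c\in\{a_n,b_n\}$, elements $t_{n,c}\in F$ and $g_{n,c}\in C_nW$ such that $t_{n,c}$ is not blocked in $z_{C_n,d_n,c}$ at $g_{n,c}$ within $U_n$. The set $d_n^{-1}C_n$ lies in $V^N$, the elements $d_n^{-1}g_{n,c}$ lie in $V^NW$, and $F$ and $k$ are finite. So along a subsequence all these data are constant, say $d_n^{-1}C_n=C\ni1$, $a_n=a$, $b_n=b$, $t_{n,c}=t_c$, $d_n^{-1}g_{n,c}=\gamma_c$, and moreover $d_n^{-1}z$ converges to some $\bar z$.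

Since $d_n^{-1}D\cap CU_n=C$ and the sets $CU_n$ exhaust $G$, we have $D(\bar z)=C$. Since $\overline{[\bar z]}\subseteq\overline{[z]}$, $\bar z$ is admissible. For $c\in\{a,b\}$ let $\bar z^c$ be the completion of $\bar z$ with color $0$ on $C\setminus\{1\}$ and $c$ at $1$. Then $d_n^{-1}z_{C_n,d_n,c}\to\bar z^c$. Fix $h\in G$. For large $n$ we have $h\in U_n$, and the points $g_{n,c}h=d_n\gamma_ch$ and $g_{n,c}t_ch=d_n\gamma_ct_ch$ have the colors $\bar z^c(\gamma_ch)$ and $\bar z^c(\gamma_ct_ch)$ in $z_{C_n,d_n,c}$. They do not disagree, so these colors are equal. As $h$ is arbitrary, $\gamma_ct_c\gamma_c^{-1}\ne1$ fixes $\bar z^c$, for $c=a$ and for $c=b$. This contradicts Lemma~\ref{lem:onecolor}.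
\end{proof}

To use the lemma we need sets $C$ that are bounded in terms of $V$ and isolated in terms of the larger set $V^+$. A pigeonhole argument over $N+1$ scales produces them. For finite symmetric $V\ni1$, the \emph{$V$-graph} on $D$ joins $d\ne d'$ if $d^{-1}d'\in V$; its connected components are the \emph{$V$-components}. Put $V_0=W$ and $V_{j+1}=V_j^+$ for $0\le j<N$. Let $D_{\mathrm{big}}$ be the union of the $V_N$-components of size at least $N$. Let $K$ be a $V_N$-component of size less than $N$. For $0\le j\le N$, $K$ is a union of $V_j$-components, and these partitions of $K$ become coarser as $j$ grows. The numbers of their parts form a nonincreasing sequence of $N+1$ integers in $\{1,\dots,N-1\}$, so for some $j<N$ the $V_j$-components and the $V_{j+1}$-components in $K$ coincide. Fix such a $j$ for each $K$ and call these components \emph{clusters}. The clusters partition $D\setminus D_{\mathrm{big}}$. A cluster $C$ is connected in the $V_j$-graph and has fewer than $N$ points, so $C\subseteq dV_j^N$ for every $d\in C$; it is a $V_{j+1}$-component, so $D\cap CV_{j+1}=C$. Choose $d_C\in C$ and let $L_C\subseteq k$, $|L_C|\ge k-1$,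 be the set of colors provided by Lemma~\ref{lem:cluster}. Since blocking persists under extension:
\begin{equation}\label{eq:cluster}
\begin{gathered}
\text{if a completion $x$ of $z$ has $x=0$ on $C\setminus\{d_C\}$ and $x(d_C)\in L_C$, then every}\\
\text{$t\in F$ is blocked in $x$ within $V_N$ at every $g$ with $gW\cap C\ne\emptyset$.}
\end{gathered}
\end{equation}

We now define an extension $z'$ of $z$ with lists on $D'=D(z')$. In both cases color $C\setminus\{d_C\}$ with $0$ for every cluster $C$, and give the points of $D_{\mathrm{big}}$ the list $k$. In case (i), color each $d_C$ with an element of $L_C$, so that $D'=D_{\mathrm{big}}$. In case (iii), leave each $d_C$ as a hole and give it a two-element list contained in $L_C$; this is possible because $k\ge3$, and it is the only use of that hypothesis. Every completion of $z'$ from the lists satisfies the hypothesis of \eqref{eq:cluster} for every cluster.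

\subsection{Crowded holes}

It remains to block $t\in F$ at the positions $g$ with $gW\cap D_{\mathrm{big}}\ne\emptyset$. We anchor each such position at a nearby point $c\in D_{\mathrm{big}}$ and apply Lemma~\ref{lem:pairs} to the holes in a neighborhood $cR$ of $c$. If $cR$ contains $n$ holes, the event has weight about $2^{-n/6}$, while the number of competing events is governed by the number of holes in the larger set $cR^4$. At a given scale this number may exceed $2^{n/6}$. But it cannot do so at many consecutive scales: the number of holes would grow like a tower of exponentials, while $|R^{4^i}|\le|R|^{4^i}$. So each anchor has a good scale, of bounded size.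

Let $R_0$ be a finite symmetric set containing $1$, $V_N^N$ and $WFW$. Put $R_{i+1}=R_i^4$, and $n_i(c)=|D_{\mathrm{big}}\cap cR_i|$ for $c\in D_{\mathrm{big}}$. The $V_N$-component of $c$ has at least $N$ points, and at least $N$ of them are within $N-1$ steps of $c$, so $n_0(c)\ge N$.

\begin{lemma}\label{lem:scale}
There is an integer $I$ such that every $c\in D_{\mathrm{big}}$ has an $i<I$ with
\begin{equation}\label{eq:scale}
\tfrac16\,n_i(c)\ge\log_2n_{i+1}(c)+i+\lambda .
\end{equation}
\end{lemma}

\begin{proof}
Suppose that \eqref{eq:scale} fails for all $i<I$, and write $n_i=n_i(c)$. We show by induction that $n_i\ge N+12i$ for $i\le I$ and $n_{i+1}\ge n_i^5$ for $i<I$. If $i<I$ and $n_i\ge N+12i$, then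
\[
\log_2n_{i+1}>\frac{n_i}6-i-\lambda\ge\frac{n_i}{12}+\frac{N}{12}-\lambda\ge\frac{n_i}{12}\ge5\log_2n_i .
\]
The last inequality holds for $n_i\ge600$: at $600$ it reads $50\ge5\log_2600$, which is true since $600<2^{10}$, and $n/12-5\log_2n$ is increasing for $n\ge600$. So $n_{i+1}\ge n_i^5\ge n_i+12$. Consequently $N^{5^I}\le n_I\le|R_I|\le|R_0|^{4^I}$, which is false once $(5/4)^I>\log|R_0|/\log N$. This choice of $I$ does not depend on $c$.
\end{proof}

Let $i(c)$ be the least $i$ satisfying \eqref{eq:scale}. For each $(t,g)\in F\times G$ with $gW\cap D_{\mathrm{big}}\ne\emptyset$ fix an \emph{anchor} $c\in gW\cap D_{\mathrm{big}}$, so that $g=c\omega$ with $\omega\in W$. Let $i=i(c)$ and $Q=D_{\mathrm{big}}\cap cR_i$. Then $Q\subseteq g\omega^{-1}R_i\subseteq gWR_I$. Let $A_{t,g}$ be the event of Lemma~\ref{lem:pairs} for $t$, $g$, $Q$ and $E=WR_I$. For $q\in Q$ we have $gtg^{-1}q=c\,(\omega t\omega^{-1})(c^{-1}q)\in cR_0R_i$, so $\mathrm{vbl}(A_{t,g})\subseteq cR_i^2$.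

We bound the weight at a variable $v$. Let $B_i$ be the set of $c\in D_{\mathrm{big}}$ with $i(c)=i$ and $v\in cR_i^2$. If $c,c'\in B_i$ then $c'\in cR_i^4=cR_{i+1}$, so $|B_i|\le n_{i+1}(c)$ for every $c\in B_i$. By \eqref{eq:scale}, an event $A$ with anchor $c\in B_i$ has
\[
2^{-m_A/2}\le2^{-n_i(c)/6}\le\frac{2^{-i-\lambda}}{n_{i+1}(c)}\le\frac{2^{-i-\lambda}}{|B_i|}.
\]
Each $c$ is the anchor of at most $|F||W|=\beta$ events. So the weight at $v$ is at most $\sum_{i\ge0}\beta2^{-i-\lambda}=2\beta2^{-\lambda}=\frac1{32}$.

Let $x$ be a completion of $z'$ from the lists that avoids all $A_{t,g}$. Then every $t\in F$ is blocked at every $g$ within $V_N\cup WR_I$: by the choice of $W$ if $gW\cap D=\emptyset$, by \eqref{eq:cluster} if $gW$ meets a cluster, and by the avoidance of $A_{t,g}$ if $gW$ meets $D_{\mathrm{big}}$. So every $t\in F$ is uniformly blocked in $x$.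

\subsection{End of the proof of Proposition~\ref{prop:positive}}

In case (i), Lemma~\ref{lem:lll} gives a completion $x$ avoiding all $A_{t,g}$, and Lemma~\ref{lem:block}(c) with $\Theta=F$ shows that $x$ is hyper aperiodic.

In case (iii) we must also block the elements with infinite centralizer, by Lemma~\ref{lem:infcent}, and this needs $z'$ to be admissible. Filling holes can create new hole-free limits; keeping one hole in every cluster prevents this. Indeed, put $V'=V_N^N$. Then $D\subseteq D'V'$, because $D_{\mathrm{big}}\subseteq D'$ and $C\subseteq d_CV'$ for each cluster $C$. Let $w'=\lim g_n^{-1}z'\in k^G$, and pass to a subsequence with $g_n^{-1}z\to w$. Suppose $w(h)=*$. For large $n$ we have $g_nh\in D$, so $g_nhv_n^{-1}\in D'$ for some $v_n\in V'$. Some $v\in V'$ occurs infinitely often, and then $w'(hv^{-1})=*$, a contradiction. So $w\in\overline{[z]}\cap k^G$ is aperiodic. As $z'$ extends $z$, for each $h$ and large $n$ we have $z'(g_nh)=z(g_nh)=w(h)$, so $w'=w$. Thus $z'$ is admissible.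

The events $A_{t,g}$ and those of Lemma~\ref{lem:infcent} have total weight at most $\frac1{32}+\frac1{32}=\frac1{16}$ at every variable. Lemma~\ref{lem:lll} gives a completion $x$ in which all elements of $\Theta=F\cup\{t\ne1:t\text{ has infinite centralizer}\}$ are uniformly blocked. A nontrivial subgroup contains an element of infinite order or of prime order; this element has infinite centralizer or lies in $\mathcal F$ and is conjugate to an element of $F$. By Lemma~\ref{lem:block}(c), $x$ is hyper aperiodic. \qed

\section{Two colors and no finite basis}\label{sec:two}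

\begin{proposition}\label{prop:two}
If $\mathcal F\ne\emptyset$ and $G$ has no finite basis, then $P_2(G)$ fails.
\end{proposition}

The proof repeats Section~\ref{sec:dihedral} in a general group. The reflection is replaced by an element $s\in\mathcal F$, the subgroup $\langle\tau^{4N}\rangle$ by a subgroup $S_n$ whose nontrivial elements and their conjugates avoid a large finite set, and the region $\{\tau^m,s\tau^m:|m|\le N\}$ by a finite set $V_n$ with $sV_n=V_n$. We impose the two symmetries by declaring classes of points that must have equal colors, and color the classes at random to break all other symmetries.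

\begin{proof}
A finite group has a finite basis, so $G$ is infinite. Fix $s\in\mathcal F$ of prime order $p$ and enumerate $G\setminus\{1\}=\{t_1,t_2,\dots\}$.

\emph{Windows.} Let $m_i=Mi$, with the integer $M$ so large that $\sum_i2pm_i2^{-m_i/(8p)}\le\frac1{16}$; the sum equals $2pMr/(1-r)^2$ with $r=2^{-M/(8p)}$ and tends to $0$ as $M\to\infty$. Choose any $T_i\subseteq G$ with $|T_i|=m_i$ and put $T_i^+=T_i\cup t_iT_i$. We shall block $t_i$ at $g$ by one of the pairs $(g\theta,gt_i\theta)$, $\theta\in T_i$, which lie in the \emph{window} $gT_i^+$; each point of the window belongs to at most two of these pairs. Let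
\[
Y_i=\{g\in G:gt_ig^{-1}\in\langle s\rangle\setminus\{1\}\}.
\]
For each $\sigma\in\langle s\rangle\setminus\{1\}$ the solutions of $gt_ig^{-1}=\sigma$ form the empty set or a coset of the centralizer of $\sigma$, which equals the centralizer of $s$ because $p$ is prime. So $Y_i$ is finite; this is where $s\in\mathcal F$ is used. Let $V_1\subseteq V_2\subseteq\cdots$ be finite sets with union $G$, $1\in V_n$ and $sV_n=V_n$. Put
\[
U_n=\{1\}\cup\bigcup_{i\le n}(T_i^+)^{-1}T_i^+,\qquad Q_n=V_nU_nV_n^{-1}.
\]
The set $Q_n$ is finite and symmetric and contains $U_n$ and $V_nV_n^{-1}$. As $Q_n\setminus\{1\}$ is not a finite basis, there is a nontrivial subgroup $S_n$ containing no conjugate of an element of $Q_n\setminus\{1\}$. Equivalently,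
\begin{equation}\label{eq:S}
g^{-1}\sigma g\notin Q_n\qquad(g\in G,\ \sigma\in S_n\setminus\{1\}).
\end{equation}
Fix $n$ and write $S=S_n$. We construct a partial coloring $Z_n$.

\emph{The holes.} Join distinct right cosets $Sg$, $Sg'$ if $g'\in SgQ_n$; this relation is well defined, and symmetric because $Q_n$ is. Let $D_n$ be the union of a maximal independent set of cosets. Then $SD_n=D_n$, and $D_nQ_n=G$ by maximality. For distinct $e,e'\in D_n$ we have $e^{-1}e'\notin Q_n$, by independence if $Se\ne Se'$ and by \eqref{eq:S} if $Se=Se'$. In particular the sets $eV_n$, $e\in D_n$, are pairwise disjoint, so each point of $D_nV_n$ is uniquely $eh$ with $e\in D_n$, $h\in V_n$, and $D_n\cap eV_n=\{e\}$.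

\emph{The classes.} Call $eh$ and $e'h'$ ($e,e'\in D_n$, $h,h'\in V_n$) \emph{equivalent} if $Se=Se'$ and $\langle s\rangle h=\langle s\rangle h'$. Call points $u,u'\notin D_nV_n$ equivalent if $Su=Su'$. Each equivalence class is a union of at most $p$ cosets $Su$. The class of $e\in D_n$ is $\{\sigma es^j:\sigma\in S,\ j\in\mathbb Z\}$, and it meets $D_n$ in $Se$; the other classes do not meet $D_n$. Let $Z_n=*$ on $D_n$, choose for each class an independent uniform color in $\{0,1\}$, and give this color to all points of the class outside $D_n$. Let $c_e$ be the color of the class of $e\in D_n$; thus $Z_n(es^j)=c_e$ for $p\nmid j$, and $c_{\sigma e}=c_e$ for $\sigma\in S$. The coloring $Z_n$ is fixed by $S$.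

\emph{Classes in a window.} Let $i\le n$ and let $u\ne u'$ be equivalent points of $gT_i^+$, so $u^{-1}u'\in U_n$. If $u,u'\notin D_nV_n$, then $u'=\sigma u$ with $1\ne\sigma\in S$ and $u^{-1}\sigma u\in U_n\subseteq Q_n$, contrary to \eqref{eq:S}. So $u=eh$ and $u'=\sigma es^jh$ with $e\in D_n$, $h\in V_n$, $\sigma\in S$. Then $e^{-1}\sigma e=h(u^{-1}u')(s^jh)^{-1}\in V_nU_nV_n^{-1}=Q_n$, so $\sigma=1$ by \eqref{eq:S}, and $u'=es^jh$. Two consequences follow. Each class has at most $p$ points in $gT_i^+$. And if $g\theta$ and $gt_i\theta$ are equivalent for some $\theta\in T_i$, then $gt_ig^{-1}=(gt_i\theta)(g\theta)^{-1}=es^je^{-1}$ with $p\nmid j$, so $e^{-1}g\in Y_i$ and the hole $e$ lies in $gY_i^{-1}$.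

\emph{The events.} Put $E_i'=T_i^+\cup Y_i^{-1}$. Let $i\le n$ and let $Sg$ be a coset with $gE_i'\cap D_n=\emptyset$; this condition does not depend on the representative $g$, and we fix one. Each pair $(g\theta,gt_i\theta)$, $\theta\in T_i$, consists of two colored inequivalent points. A class meets at most $2p$ of the pairs, so a pair shares a class with fewer than $4p$ others, and we can choose $m_A=\lceil m_i/(4p)\rceil$ pairs no two of which meet a common class. Let $A=A_{i,Sg}$ be the event that each chosen pair agrees. Then $\Pr(A)=2^{-m_A}$ and $|\mathrm{vbl}(A)|=2m_A$, so $A$ is tame. If a class is a variable of $A_{i,Sg}$, then one of its at most $p$ cosets $Su$ contains $g\theta'$ with $\theta'\in T_i^+$, so $Sg=Su\theta'^{-1}$; for given $i$ there are at most $2pm_i$ such cosets $Sg$. The weight at each class is therefore at most $\sum_i2pm_i2^{-m_i/(8p)}\le\frac1{16}$. By Lemma~\ref{lem:lll} we fix $Z_n$ avoiding all events. Since $S$ fixes $Z_n$, blocking at the representative $g$ gives blocking at every point of $Sg$.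

\emph{Admissibility.} Let $E_i=E_i'\cup\bigcup_{n<i}Q_n$, a finite set. For all $n$ and $g$, either $gE_i\cap D_n\ne\emptyset$ or $t_i$ is blocked in $Z_n$ at $g$ within $E_i$. For $n<i$ the first alternative holds, because $D_nQ_n=G$ and $Q_n$ is symmetric. For $n\ge i$, if $gE'_i\cap D_n=\emptyset$ then the second alternative holds by the avoidance of $A_{i,S_ng}$. By Lemma~\ref{lem:block}(b) the family $\{Z_n\}$ is admissible. Let $y_*$ be given by Lemma~\ref{lem:assemble}.

\emph{No hyper aperiodic completion.} Suppose $x\in2^G$ is one, and let $x_n\in\overline{[x]}$ be a completion of $Z_n$. If $x_n(e)=1-c_e$ for all $e\in D_n$, then $x_n$ is fixed by the nontrivial group $S_n$, which is impossible. As $k=2$, there is $e_n\in D_n$ with $x_n(e_n)=c_{e_n}$. Then $x_n(e_nh)=x_n(e_nsh)$ for all $h\in V_n$: for $h\in\langle s\rangle$ both values are $c_{e_n}$, and otherwise the two points are equivalent and are not holes. A limit point of $e_n^{-1}x_n$ lies in $\overline{[x]}$ and is fixed by $s$, a contradiction.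
\end{proof}

\section{Infinitely many conjugacy classes}\label{sec:all}

\begin{proposition}\label{prop:all}
If $\mathcal F$ meets infinitely many conjugacy classes, then $P_k(G)$ fails for every $k\ge2$.
\end{proposition}

\subsection{The idea}

All partial colorings in this section have a single hole, at $1$. Take first $k=2$. Let $Z_\emptyset$ be such that filling the hole with $0$ gives a point fixed by $s_\emptyset\in\mathcal F$. For each $n$ take a large finite set $V$ and an element $s_{(n)}\in\mathcal F$ such that the translates $s_{(n)}^lV$ are disjoint. Copy $Z_\emptyset|_V$ to all these translates, fill the copies of the hole other than $1$ with the color $1$, and color the rest of $G$ invariantly under $s_{(n)}$. This is $Z_{(n)}$. Filling its hole with $1$ gives a point fixed by $s_{(n)}$. So a free subflow that contains completions of all $Z_{(n)}$ must use the color $0$ each time, and in the limit it contains the completion of $Z_\emptyset$ fixed by $s_\emptyset$. For $k$ colors we nest this construction $k-1$ times.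

The work lies in making the family admissible, and here the hypothesis enters. Suppose that $s_{(n)}=\gamma_nt\gamma_n^{-1}$ for one element $t$ and all $n$. As $V$ grows, $s_{(n)}$ leaves every finite set, hence so does $\gamma_n$. The point $\gamma_n^{-1}Z_{(n)}$ differs only at $\gamma_n^{-1}$ from a point fixed by $t$, so its limit points are hole-free and fixed by $t$. The elements $s_{(n)}$ must therefore leave every conjugacy class.

\subsection{Windows and constants}

The group $G$ is infinite. Enumerate $G\setminus\{1\}=\{t_1,t_2,\dots\}$ and let $K_1\subseteq K_2\subseteq\cdots$ be finite sets with union $G$. Put $\delta_0=\frac1{1000}$ and $\delta_j=\delta_{j-1}/242$ for $1\le j\le k-1$. Let $m_i=Mi$, with the integer $M$ so large that $\delta_{k-1}M\ge8$ and $\sum_i2m_i2^{-4\delta_{k-1}m_i}\le\frac1{16}$. We use the consequences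
\begin{equation}\label{eq:const}
8\le\delta_jm_i,\qquad241\,\delta_j<\tfrac12,\qquad\delta_{j-1}-\delta_j=241\,\delta_j .
\end{equation}

The orders of the elements of $\mathcal F$ may be unbounded, so a window could be swallowed by a few orbits of $\langle s\rangle$. We prevent this once and for all. Choose $T_i\subseteq G$ with $|T_i|=m_i$ such that every right coset $\langle r\rangle w$ with $r\in\mathcal F$ contains at most two points of $T_i$. This can be done one point at a time: choose each new point outside the finitely many finite sets $\langle\theta'\theta^{-1}\rangle\theta$, where $\theta,\theta'$ are earlier points with $\theta'\theta^{-1}\in\mathcal F$, and different from the earlier points. If $\theta,\theta',\theta''$ were distinct points in $\langle r\rangle w$, with $\theta''$ chosen last, then $\theta'\theta^{-1}$ would be a generator of $\langle r\rangle$, hence an element of $\mathcal F$, and $\theta''\in\langle\theta'\theta^{-1}\rangle\theta$, contrary to the rule. Put $T_i^+=T_i\cup t_iT_i$. Since $aT_i\cap\langle r\rangle u=a\,(T_i\cap\langle a^{-1}ra\rangle a^{-1}u)$ has at most two points for $a=g$ and for $a=gt_i$,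
\begin{equation}\label{eq:four}
|gT_i^+\cap\langle r\rangle u|\le4\qquad(r\in\mathcal F,\ g,u\in G).
\end{equation}
As before, the \emph{pairs} of $(i,g)$ are $(g\theta,gt_i\theta)$, $\theta\in T_i$, and a point of the window $gT_i^+$ belongs to at most two pairs. By \eqref{eq:four}, a coset $\langle r\rangle u$ meets at most eight pairs.

\subsection{The recursive construction}

Let $\nu=(n_1<\dots<n_j)$ range over the strictly increasing sequences of positive integers of length $|\nu|=j$, $0\le j\le k-1$. For $j\ge1$ let $\nu^-$ be $\nu$ without its last entry. By recursion on $j$ we construct $s_\nu\in\mathcal F$, a partial coloring $Z_\nu$ with $D(Z_\nu)=\{1\}$, and a finite set $\mathcal C(\nu)$ of pairs $(c,\mu)$ with $c\in G$ and $\mu$ an initial segment of $\nu$. A pair $(c,\mu)$ records that a piece of $Z_\mu$ was copied with its hole placed at $c$; we call $c$ a \emph{center}. Put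
\[
Y_i(\mu)=\{g\in G:gt_ig^{-1}\in\langle s_\mu\rangle\setminus\{1\}\},\qquad X_i(\nu)=\bigcup_{(c,\mu)\in\mathcal C(\nu)}cY_i(\mu).
\]
The sets $Y_i(\mu)$ are finite, by the argument given for $Y_i$ in Section~\ref{sec:two}. The set $X_i(\nu)$ consists of the positions from which one of the built-in local symmetries looks like $t_i$. The following will hold, with $j=|\nu|$.
\begin{itemize}
\item[(P1)] The completion $\tilde Z_\nu$ of $Z_\nu$ with $\tilde Z_\nu(1)=j$ is fixed by $s_\nu$.
\item[(P2)] If $j\ge1$, then $Z_\nu=Z_{\nu^-}$ on $K_{n_j}$, and $\langle s_\nu\rangle$ contains no conjugate of $t_1,\dots,t_{n_j}$.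
\item[(P3)] For $(c,\mu)\in\mathcal C(\nu)$ and $1\ne\sigma\in\langle s_\mu\rangle$ we have $Z_\nu(c\sigma)=|\mu|$, and either $c=1$ or $Z_\nu(c)\in k\setminus\{|\mu|\}$.
\item[(P4)] If $g\notin X_i(\nu)$, then at least $\delta_jm_i$ pairs of $(i,g)$ disagree in $Z_\nu$.
\end{itemize}
At the positions in $X_i(\nu)$ the center itself blocks $t_i$, by (P3). At the other positions we ask in (P4) for a positive proportion of disagreeing pairs and not just for one, because only a finite piece of $Z_{\nu^-}$ is copied into $Z_\nu$, and a window at the boundary of the piece loses some of its pairs.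

\emph{Choice of $s_\nu$.} If $j=0$, let $s=s_\emptyset\in\mathcal F$ be arbitrary and $V=\{1\}$. If $j\ge1$, let $V$ be a finite set containing $1$, $K_{n_j}$ and all $c\sigma$ with $(c,\mu)\in\mathcal C(\nu^-)$, $\sigma\in\langle s_\mu\rangle$, and let
\[
Q=VV^{-1}\cup\bigcup_{i:\ m_i<8|V|}V(T_i^+)^{-1}T_i^+V^{-1},
\]
a finite set. Choose $s=s_\nu\in\mathcal F$ such that $\langle s\rangle\cap Q=\{1\}$ and $\langle s\rangle$ contains no conjugate of $t_1,\dots,t_{n_j}$. This is possible. If $\langle s\rangle$ contains a conjugate of $t_i$, then $t_i$ has prime order and $s$ is conjugate to a power of $t_i$; this excludes finitely many classes and leaves infinitely many elements of $\mathcal F$. If $\langle s\rangle$ contains $q\in Q\setminus\{1\}$, then $s\in\langle q\rangle=\langle s\rangle$; this excludes finitely many elements.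

\emph{Definition of $Z_\nu$.} Let $p$ be the order of $s$. Since $\langle s\rangle\cap VV^{-1}=\{1\}$, the copies $s^lV$, $0\le l<p$, are disjoint. Define $\tilde Z$ on $\langle s\rangle V$ by $\tilde Z(s^l)=j$ and $\tilde Z(s^lv)=Z_{\nu^-}(v)\in k$ for $v\in V\setminus\{1\}$; for $j=0$ only the first clause occurs. On $O=G\setminus\langle s\rangle V$ give each orbit $\langle s\rangle u$ an independent uniform color in $k$; the colors are fixed below. Let $Z_\nu$ be $\tilde Z$ with the value at $1$ replaced by $*$. Put $\mathcal C(\emptyset)=\{(1,\emptyset)\}$ and, for $j\ge1$,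
\[
\mathcal C(\nu)=\{(1,\nu)\}\cup\{(s^lc,\mu):(c,\mu)\in\mathcal C(\nu^-),\ 0\le l<p\}.
\]
Then (P1) and (P2) hold, with $\tilde Z_\nu=\tilde Z$. Also $X_i(\nu)=Y_i(\nu)\cup\langle s\rangle X_i(\nu^-)$, where the second term is absent for $j=0$. The set $Y_i(\nu)$ is invariant under left multiplication by $s$, hence so is $X_i(\nu)$.

\emph{Property (P3).} For $(1,\nu)$ it holds since $Z_\nu(\sigma)=j$ for $1\ne\sigma\in\langle s\rangle$. Consider $(s^lc,\mu)$ with $(c,\mu)\in\mathcal C(\nu^-)$, and let $1\ne\sigma\in\langle s_\mu\rangle$. Then $c,c\sigma\in V$, and $c\sigma\ne1$ because $Z_{\nu^-}(c\sigma)=|\mu|$ is a color. So $Z_\nu(s^lc\sigma)=Z_{\nu^-}(c\sigma)=|\mu|$. If $c\ne1$, then $Z_\nu(s^lc)=Z_{\nu^-}(c)\in k\setminus\{|\mu|\}$. If $c=1$ and $l\ne0$, then $Z_\nu(s^l)=j>|\mu|$. If $c=1$ and $l=0$, the new center is $1$.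

\subsection{Property (P4)}

Let $g\notin X_i(\nu)$. Let $R$ be the number of pairs of $(i,g)$ with a point in $O$, and $R'$ the number of those that moreover have no point in $\langle s\rangle$. At most eight pairs meet $\langle s\rangle$, so $R'\ge R-8$. A pair with both points in $O$ has them in different orbits, for otherwise $gt_ig^{-1}=(gt_i\theta)(g\theta)^{-1}\in\langle s\rangle\setminus\{1\}$ and $g\in Y_i(\nu)$. Call $(i,g)$ \emph{free} if $R'\ge240\,\delta_jm_i$. Since $O$, $\langle s\rangle$ and $X_i(\nu)$ are invariant under left multiplication by $s$, this depends only on $i$ and $\langle s\rangle g$. For free $(i,g)$ we use the new random colors; for the others we use (P4) for $\nu^-$.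

\emph{The free case.} Fix a representative $g$ of the coset $\langle s\rangle g$. Say that two of the $R'$ pairs conflict if they meet a common orbit in $O$. A pair meets at most two orbits in $O$, each of which meets at most seven other pairs, so it conflicts with at most $14$ others. As $R'/15\ge16\,\delta_jm_i$, we can choose $m'=\lceil16\,\delta_jm_i\rceil$ pairwise non-conflicting pairs. Let $J$ be the number of chosen pairs that disagree in $\tilde Z$, and let $A=A_{i,\langle s\rangle g}$ be the event $J<\delta_jm_i$. Each chosen pair has a point in $O$ whose color is uniform in $k$ and independent of the color of the other point, so it disagrees with probability $1-\frac1k\ge\frac12$, independently of the other chosen pairs. Hence $\mathbb E[16^{-J}]\le(\frac12+\frac1{32})^{m'}$. On $A$ we have $J\le m'/16$, that is, $16^{-J}\ge2^{-m'/4}$. By Markov's inequality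
\[
\Pr(A)\le\Bigl(2^{1/4}\cdot\frac{17}{32}\Bigr)^{m'}\le2^{-m'/2},
\]
since $2^{3/4}\cdot17<1.7\cdot17<32$. With $m_A=m'/2\ge8\delta_jm_i$ we have $1\le|\mathrm{vbl}(A)|\le2m'=4m_A$, so $A$ is tame, and $2^{-m_A/2}\le2^{-4\delta_{k-1}m_i}$. If the orbit $\langle s\rangle u$ is a variable of $A_{i,\langle s\rangle g}$, then $\langle s\rangle g=\langle s\rangle u\theta'^{-1}$ for some $\theta'\in T_i^+$; for given $i$ there are at most $2m_i$ such cosets. So the weight at each variable is at most $\sum_i2m_i2^{-4\delta_{k-1}m_i}\le\frac1{16}$, and by Lemma~\ref{lem:lll} we fix colors avoiding all these events. Then at least $\delta_jm_i$ chosen pairs disagree in $\tilde Z$. The same holds for their translates by $s^l$, which are pairs of $(i,s^lg)$, because $s$ fixes $\tilde Z$. All these pairs avoid $\langle s\rangle\ni1$, so they disagree in $Z_\nu$. This is (P4) for free $(i,g)$.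

\emph{The non-free case.} Suppose $(i,g)$ is not free. If $j=0$, then $O=G\setminus\langle s\rangle$, so $R'\ge m_i-8\ge(1-\delta_0)m_i\ge240\,\delta_0m_i$ by \eqref{eq:const}, and $(i,g)$ would be free. So $j\ge1$. If $m_i\ge8|V|$, then by \eqref{eq:four} the set $\langle s\rangle V$, a union of $|V|$ cosets, contains at most $4|V|\le m_i/2$ of the points $g\theta$, $\theta\in T_i$. Then $R\ge m_i/2$ and $R'\ge(\frac12-\delta_j)m_i\ge240\,\delta_jm_i$ by \eqref{eq:const}, and again $(i,g)$ would be free. So $m_i<8|V|$.

Now the window meets at most one copy of $V$: if $s^lv,\,s^{l'}v'\in gT_i^+$ with $v,v'\in V$, then $s^{l'-l}=v\,(s^lv)^{-1}(s^{l'}v')\,v'^{-1}\in V(T_i^+)^{-1}T_i^+V^{-1}\subseteq Q$, so $s^{l'}=s^l$. Moreover, by \eqref{eq:const},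
\[
R\le R'+8<241\,\delta_jm_i=(\delta_{j-1}-\delta_j)m_i<m_i .
\]
So some pair has no point in $O$, the window meets exactly one copy $s^lV$, and every pair without a point in $O$ lies in $s^lV$. Let $g'=s^{-l}g$. Then $g'\notin X_i(\nu^-)$, because $\langle s\rangle X_i(\nu^-)\subseteq X_i(\nu)$. By (P4) for $\nu^-$ there are at least $\delta_{j-1}m_i$ elements $\theta\in T_i$ such that $g'\theta$ and $g't_i\theta$ disagree in $Z_{\nu^-}$; in particular neither point is $1$. For all but at most $R$ of these $\theta$, both points lie in $V\setminus\{1\}$, and then $Z_\nu(g\theta)=Z_{\nu^-}(g'\theta)$ and $Z_\nu(gt_i\theta)=Z_{\nu^-}(g't_i\theta)$. So at least $\delta_{j-1}m_i-R>\delta_jm_i$ pairs of $(i,g)$ disagree in $Z_\nu$. This proves (P4) and completes the recursion.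

\subsection{End of the proof of Proposition~\ref{prop:all}}

\emph{Admissibility.} If $Y_i(\mu)\ne\emptyset$, then $\langle s_\mu\rangle$ contains a conjugate of $t_i$, so by (P2) either $\mu=\emptyset$ or the last entry of $\mu$ is less than $i$. Since $\mu$ is increasing, this leaves finitely many $\mu$, and $E_i=T_i\cup\bigcup_\mu Y_i(\mu)^{-1}$ is finite. We claim that for all $\nu,i,g$, either $1\in gE_i$ or $t_i$ is blocked in $Z_\nu$ at $g$ within $E_i$. If $g\notin X_i(\nu)$, this follows from (P4). Otherwise $g=c\eta$ with $(c,\mu)\in\mathcal C(\nu)$ and $\eta\in Y_i(\mu)$. Let $h=\eta^{-1}\in E_i$ and $\sigma=\eta t_i\eta^{-1}\in\langle s_\mu\rangle\setminus\{1\}$. Then $gh=c$ and $gt_ih=c\sigma$, and by (P3) either $1=c\in gE_i$ or these two points disagree in $Z_\nu$. By Lemma~\ref{lem:block}(b), the countable family $\mathcal Z=\{Z_\nu:|\nu|=k-1\}$ is admissible. Let $y_*$ be given by Lemma~\ref{lem:assemble}.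

\emph{No hyper aperiodic completion.} Suppose $x\in k^G$ is one. We show by downward induction on $j=k-1,\dots,0$ that for each $\nu$ of length $j$ there is a completion $x_\nu\in\overline{[x]}$ of $Z_\nu$ with $x_\nu(1)<j$. For $j=k-1$, Lemma~\ref{lem:assemble} gives a completion $x_\nu\in\overline{[x]}$, and $x_\nu(1)\le j$ trivially. For $j<k-1$ let $(\nu,n)$ be $\nu$ followed by $n$, for $n$ larger than all entries of $\nu$, and let $x_\nu$ be a limit point of $x_{(\nu,n)}$ as $n\to\infty$. It is a completion of $Z_\nu$ because $Z_{(\nu,n)}=Z_\nu$ on $K_n$ by (P2), and $x_\nu(1)\le j$ because $x_{(\nu,n)}(1)<j+1$. In both cases $x_\nu(1)\ne j$, for otherwise $x_\nu=\tilde Z_\nu$ would be fixed by $s_\nu$, by (P1). For $j=0$ we obtain $x_\emptyset(1)<0$, which is absurd. \qed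

\section{Proof of Theorem~\ref{thm:class}}

In (a), the direction ``if'' is Proposition~\ref{prop:positive}(ii),(iii), and ``only if'' is Proposition~\ref{prop:all}. In (b), ``if'' is Proposition~\ref{prop:positive}(i),(ii), and ``only if'' is Proposition~\ref{prop:two}. \qed

\begin{remark}
Proposition~\ref{prop:all} covers $k=2$ as well, and it is consistent with (b). If $F$ is a finite basis and $r\in\mathcal F$, then $\langle r\rangle$ contains a conjugate of some $f\in F$; this $f$ has prime order, and $r$ is conjugate to a power of $f$. Hence $\mathcal F$ is a union of finitely many conjugacy classes whenever $G$ has a finite basis.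
\end{remark}

\begin{thebibliography}{9}

\bibitem{AS}
Alon and Spencer, \emph{The Probabilistic Method}, Ch.~5.

\bibitem{EL}
Erd\H{o}s and Lov\'asz, 1975.

\bibitem{GJS}
Su Gao, Steve Jackson, Brandon Seward, \emph{Group Colorings and Bernoulli Subflows}, arXiv:1201.0513 (2012).

\end{thebibliography}
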